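# A simple superstable group whose generic type is isolated over every finite set

## 1. $\mathrm{PSL}_2$ over a pure algebraically closed field

Throughout, $T$ is a complete superstable theory in a countable language with infinite models; we assume $T=T^{eq}$ and work in the monster model $\bar M$. Groups are infinite groups definable over a finite set of parameters, and "simple" means having no nontrivial proper normal subgroup. $U$ is Lascar's rank and $RM$ is Morley rank.

**Definition 1.1.** A stationary type $p$ with finite domain is *eventually non-isolated* if there is a finite $B\supseteq\mathrm{dom}(p)$ such that the nonforking extension of $p$ over $B$ is non-isolated.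

**Example 1.2.** Let $T=\mathrm{Th}(\mathbb Z,s)$ with $s(n)=n+1$. This theory is strongly minimal and eliminates quantifiers once $s^{-1}$ is named, so there is one 1-type over $\emptyset$, isolated by $x=x$. Over a point $a$, its nonforking extension says $x\ne s^n(a)$ for all $n\in\mathbb Z$. A formula over $a$ in this type defines a cofinite set, so it contains some $s^n(a)$ and does not isolate the type. Hence the type over $\emptyset$ is isolated but eventually non-isolated. In the theory of an infinite set with equality only, by contrast, "$x\notin B$" isolates the nonalgebraic type over every finite $B$, so that type is not eventually non-isolated.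

We recall generics. A definable subset $X$ of a stable group $G$ is *generic* if finitely many translates of $X$ cover $G$; a type is generic if all its formulas in $G$ define generic sets. The textbook facts we use are these.

- (G1) A finite union of non-generic definable sets is non-generic. So there are generic types over every set of parameters.
- (G2) If $T$ is superstable, a type in $G$ is generic iff its $U$-rank is the maximal value $U(G)$. If $T$ is $\omega$-stable, it is generic iff its Morley rank is $RM(G)$, and a definable subgroup of infinite index has smaller Morley rank than $G$.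
- (G3) If $G$ has no proper definable subgroup of finite index, then $G$ has exactly one generic type over each set over which it is defined, and this type is stationary.

An infinite simple group satisfies the hypothesis of (G3): if $H<G$ were proper of finite index, the intersection of its finitely many conjugates would be a proper normal subgroup of finite index, hence infinite, contradicting simplicity. For $G$ defined over $A$, "the generic type of $G$" is its generic type over $A$.

**Proposition 1.3.** Let $K$ be an algebraically closed field with no further structure, and let $G=\mathrm{PSL}_2(K)$. For every finite $B\subset K$ the generic type of $G$ over $B$ is non-isolated.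

*Proof.* Let $k\subseteq K$ be the field-theoretic algebraic closure of the field generated by $B$. By quantifier elimination for algebraically closed fields, $k\prec K$. Suppose $\psi(x)$, over $B$, isolates a generic type. Then $\psi$ is consistent, so it has a solution $\pm g$ with $g\in\mathrm{SL}_2(k)$. The entries of $g$ are algebraic over $B$, so $\pm g\in\mathrm{acl}^{eq}(B)$. All solutions of $\psi$ have the same type over $B$ as $\pm g$, so there are finitely many of them. Finitely many translates of a finite set do not cover the infinite group $G$, so $\psi$ is not generic, a contradiction. $\square$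

The proof used a model containing $B$ all of whose elements are small (algebraic) over $B$. It is a known fact that any infinite simple group of finite $U$-rank is $\aleph_1$-categorical but not $\aleph_0$-categorical, and that consequently its generic type is eventually non-isolated. What changes when $U(G)$ may be infinite? Now "non-generic over $B$" no longer means "algebraic over $B$", and the following question makes sense. It comes from Predrag Tanović, "Simple groups and the number of countable models", arXiv:1304.7099 (2013).

**Question.** Is the generic type of any simple, superstable group eventually non-isolated?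

The answer is no.

**Theorem A.** There is a complete $\omega$-stable theory $T$ of expansions of fields $K$, in a countable language, such that for every finite $B\subset\bar M^{eq}$ the generic type of $G=\mathrm{PSL}_2(K)$ over $B$ is isolated. Here $K$ has characteristic $0$, and $G$ is infinite, simple and $\emptyset$-definable in $T^{eq}$. So the generic type of $G$ is not eventually non-isolated.

**Theorem B.**

1. In Theorem A, $U(K)\ge\omega^\omega$. Using also the value $RM(\mathrm{DCF}_{0,n})=\omega^n$ (cited in Section 3), $U(K)=\omega^\omega$ and $U(G)=\omega^\omega\cdot3$. The conclusion of Theorem A (over all finite sets over which the group is defined) holds for every simple algebraic group $\mathbf G(K)$ over $K$ that is simple as an abstract group.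
2. Let $F$ be an infinite field definable over a finite set in a superstable theory, with $U(F)=\omega^\alpha$. If the generic type of $F$ is isolated over all finite sets over which $F$ is defined, then $\alpha\ge\omega$. Consequently, if $U(F)=\omega^\alpha$ with $\alpha<\omega$, then the generic types of $F$ and of $\mathrm{PSL}_2(F)$ are eventually non-isolated.

Generic types of a field are meant for its additive group.

## 2. Isolated generics force towers of definable subfields

A sensible first move is to try to prove a positive answer for $\mathrm{PSL}_2(F)$ by looking at the set of non-generic elements. This proves Theorem B(2), and the place where it stops shows what a counterexample must look like.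

We use Lascar's inequalities
$$U(a/Bb)+U(b/B)\ \le\ U(ab/B)\ \le\ U(a/Bb)\oplus U(b/B),$$
where $\oplus$ is the natural sum: Cantor normal forms are added coefficient by coefficient. In particular the ordinals below $\omega^\alpha$ are closed under $\oplus$, and $\omega^\alpha\oplus\omega^\alpha\oplus\omega^\alpha=\omega^\alpha\cdot3$. If $a\in\mathrm{acl}(Bb)$ then $U(a/Bb)=0$, so tuples interalgebraic over $B$ have the same $U$-rank over $B$. For a definable set $X$, $U(X)$ is the supremum of the ranks of the types in $X$; for a group it is attained, at the generic types.

**Lemma 2.1 (rank step).** Let $k\subsetneq k'$ be fields definable in a superstable theory, $k$ a subfield of $k'$, with $k$ algebraically closed and $U(k)\ge\omega^\beta$. Then $U(k')\ge\omega^{\beta+1}$.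

*Proof.* Pick $b\in k'\setminus k$ and a set $B\ni b$ over which $k,k'$ are defined. As $k$ is algebraically closed, $b$ is transcendental over $k$, so $1,b,\dots,b^{m-1}$ are linearly independent over $k$ for each $m$. Hence $(x_1,\dots,x_m)\mapsto\sum x_ib^{i-1}$ is a $B$-definable injection $k^m\to k'$. Let $p$ be a generic type of $(k,+)$ over $B$, so $U(p)=U(k)\ge\omega^\beta$, and let $x_1,\dots,x_m$ be independent realizations of $p$ over $B$. By induction on $m$, Lascar's inequality gives
$$U(x_1\dots x_m/B)\ge U(x_m/Bx_1\dots x_{m-1})+U(x_1\dots x_{m-1}/B)\ge\omega^\beta+\omega^\beta\cdot(m-1)=\omega^\beta\cdot m .$$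
So $U(k')\ge\omega^\beta\cdot m$ for all $m$, that is, $U(k')\ge\omega^{\beta+1}$. $\square$

*Proof of Theorem B(2).*

**Step 1: set up the non-generic elements over $B$ as a definable set.** Let $F$ be defined over the finite set $A$, $U(F)=\omega^\alpha$, and suppose that the generic type over every finite $B\supseteq A$ is isolated. Infinite superstable fields are algebraically closed and have a unique additive generic type (Cherlin–Shelah, *Superstable fields and groups*, Ann. Math. Logic 18 (1980)). So for finite $B\supseteq A$ the generic elements over $B$ are those with $U(x/B)=\omega^\alpha$, and they form a set defined by the isolating formula. Hence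
$$D_B=\{x\in F:\ U(x/B)<\omega^\alpha\}$$
is $B$-definable, and $D_B\neq F$.

**Step 2: show that $D_B$ is an algebraically closed proper subfield.** The elements $0,1$ have rank $0<\omega^\alpha$. If $x,y\in D_B$, then $U(xy/B)\le U(x/By)\oplus U(y/B)<\omega^\alpha$, and in the same way $x-y\in D_B$; also $x^{-1}\in D_B$ for $x\ne0$, since $x^{-1}$ is interalgebraic with $x$. If $y\in F$ is algebraic over the field $D_B$, then $y\in\mathrm{acl}(Bx_1\dots x_s)$ for some $x_i\in D_B$, so $U(y/B)\le U(x_1/B)\oplus\dots\oplus U(x_s/B)<\omega^\alpha$ and $y\in D_B$. Since $F$ is algebraically closed, so is $D_B$. In particular $D_B$ is infinite and $U(D_B)\ge1=\omega^0$.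

**Step 3: climb.** If $b\in F\setminus D_B$, then $D_B\subseteq D_{Bb}$ and $b\in D_{Bb}$ because $U(b/Bb)=0$. So $D_B\subsetneq D_{Bb}$. Choose inductively $b_{i+1}\notin D_{Ab_1\dots b_i}$, which is possible because $D_{Ab_1\dots b_i}\neq F$. By Lemma 2.1 and induction, $U(D_{Ab_1\dots b_k})\ge\omega^k$ for all $k$. So $\omega^\alpha=U(F)\ge\omega^k$ for all $k$, and $\alpha\ge\omega$. This is the first claim, and its contrapositive gives the second one for $F$.

**Step 4: transfer from $\mathrm{PSL}_2(F)$ to $F$.** Let $U(F)=\omega^\alpha$, and suppose that for each finite $B\supseteq A$ the generic type of $G=\mathrm{PSL}_2(F)$ over $B$ is isolated, by a formula defining $X_B$. $G$ is infinite and simple, so by (G3) it has a unique generic type over $B$. Write $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. If $a\neq0$, then $d=(1+bc)/a$, so $\pm g$ is coded, up to sign, by $(a,b,c)\in F^3$. If $a=0$, then $bc=-1$ and $\pm g$ is coded by $(b,d)$. So $U(\pm g/B)\le\omega^\alpha\cdot3$ always. Let $(a_0,b_0,c_0)$ be a triple of generics of $F$, independent over $B$. By Lascar's inequalities its rank over $B$ is $\omega^\alpha\cdot3$, and it is interalgebraic over $B$ with the corresponding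 $\pm g_0$. Hence $U(G)=\omega^\alpha\cdot3$ and $\pm g_0$ is generic over $B$ by (G2). Every element of $X_B$ has the same type over $B$ as $\pm g_0$, so the square of its first entry has the same type over $B$ as $a_0^2$. The set $\{a^2:\pm g\in X_B\}$ is well defined, $B$-definable and nonempty, and all its elements have $U$-rank $\omega^\alpha$ over $B$, since $a_0^2$ is interalgebraic with $a_0$. So all its elements are generic in $F$ over $B$. As the generic type of $F$ over $B$ is unique, this set isolates it. By the first claim, $\alpha\ge\omega$. $\square$

Where does this stop? At $\alpha=\omega$ there is no contradiction any more: an infinite tower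
$$D_A\subsetneq D_{Ab_1}\subsetneq D_{Ab_1b_2}\subsetneq\cdots$$
of definable algebraically closed subfields, with ranks at least $1,\omega,\omega^2,\dots$, fits inside a field of rank $\omega^\omega$. So Steps 1–3 become a list of requirements. We need a field $K$ with a definable proper algebraically closed subfield $D_{\bar b}$ for each finite tuple $\bar b$, with $b_i\in D_{\bar b}$, such that "$x\notin D_{\bar b}$" is a complete type over $\bar b$.

## 3. Differential fields with named derivations

Fields with towers of definable subfields of ranks $1,\omega,\omega^2,\dots$ suggest differential fields and their constants. A *differential field* here is a field of characteristic $0$ with $n$ commuting derivations $\partial_1,\dots,\partial_n$, in the language $L_n=\{+,-,\cdot,0,1,\partial_1,\dots,\partial_n\}$. It is *existentially closed* (e.c.) if every existential $L_n$-statement with parameters in it that holds in some differential field extension already holds in it.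

**Fact 3.1** (T. McGrail, *The model theory of differential fields with finitely many commuting derivations*, J. Symb. Logic 65 (2000)). The e.c. differential fields with $n$ derivations are the models of a theory $\mathrm{DCF}_{0,n}$, which is complete, has quantifier elimination, is $\omega$-stable, and satisfies $RM(x=x)=\omega^n$. For $n=0$ this is $\mathrm{ACF}_0$.

The value of $RM$ will be used only for the upper bound on $U(K)$ in Theorem B(1).

Do the models of $\mathrm{DCF}_{0,n}$ themselves help? They do not, and the computation by hand shows why.

**Proposition 3.2.** Let $n\ge1$ and let $F$ be the monster model of $\mathrm{DCF}_{0,n}$. For every finite $B\subset F$ the generic type of $(F,+)$ over $B$ is non-isolated.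

*Proof.* Let $E\subseteq F$ be the differential field generated by $B$, and let $E\{X\}$ be the ring of differential polynomials, i.e. polynomials in independent variables $X_\theta$ standing for $\theta X$, with $\theta$ ranging over the monomials $\partial_1^{e_1}\cdots\partial_n^{e_n}$.

First we identify the generic type. Let $f\in E\{X\}$ be nonzero and suppose finitely many translates $a_i+\{f=0\}$ cover $F$. Then $h(X)=\prod_if(X-a_i)$ vanishes on $F$. But $h$ is a nonzero element of $F\{X\}$, so in the differential field $\mathrm{Frac}(F\{X\})\supseteq F$ the element $X$ satisfies $h(X)\ne0$. As $F$ is e.c., some $x\in F$ has $h(x)\neq0$, a contradiction. So $\{f=0\}$ is non-generic, and a generic element over $B$ satisfies $f(x)\ne0$ for every nonzero $f\in E\{X\}$. By quantifier elimination these conditions determine a complete type $p$ over $B$.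

Now suppose $\psi$ isolates $p$, with $\psi$ quantifier-free over $B$. Since $\psi\in p$, one disjunct of its disjunctive normal form is in $p$. Its equations hold for realizations of $p$, so they are trivial, and therefore $\psi(x)$ is implied by $g(x)\ne0$ for some nonzero $g\in E\{X\}$. Let $N$ be larger than the order of $g$, and let $F_1=F(X_\theta:\ e_1<N)$, with $\partial_iX_\theta=X_{\partial_i\theta}$ if $X_{\partial_i\theta}$ is among the variables and $\partial_iX_\theta=0$ otherwise. These derivations extend those of $F$, and they commute because the commutators vanish on $F$ and on each $X_\theta$. The element $x=X_1$ (with $\theta=1$) satisfies $\partial_1^Nx=0$, and $g(x)\neq0$ because only variables $X_\theta$ of order $<N$ occur in $g$. As $F$ is e.c., there is $x\in F$ with $g(x)\ne0$ and $\partial_1^Nx=0$. It satisfies $\psi$ but not $p$. $\square$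

Naming infinitely many commuting derivations does not help either. Suppose every reduct $(K,\partial_1,\dots,\partial_n)$ is a model of $\mathrm{DCF}_{0,n}$, and let $\psi$ be a formula over a finite $B$ in the type of an element satisfying no nontrivial differential equation over $B$. Only $\partial_1,\dots,\partial_n$ occur in $\psi$ for some $n$, and the last paragraph of the proof, in the reduct, gives a solution of $\psi$ with $\partial_1^Nx=0$. So this type is not isolated.

The obstacle is precise: the elements to be avoided over $B$ solve equations of unbounded order in a direction $\partial_1$ that is always there. In Section 2's terms, all of them must be captured by a single formula $x\in D_B$.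

What gets past this is to have infinitely many directions and to name none of them. Keep only the total differential $d:K\to\Omega$ into an infinite-dimensional vector space. A finite tuple $\bar b$ selects finitely many directions $db_1,\dots,db_r$. The elements moving only in these directions form a field $D_{\bar b}=\{x:dx\in\mathrm{span}(d\bar b)\}$, defined by one formula, and we let this field be a model of $\mathrm{DCF}_{0,r}$. A differential equation over $\bar b$, of whatever order, takes place inside $D_{\bar b}$, and a generic $x$ moves in a new direction.

## 4. Coordinate changes, constants and linear disjointness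

Directions will be chosen by parameters, so we need three facts: that $\mathrm{DCF}_{0,n}$ survives a change of coordinates, that constants of some of the derivations form a model with fewer derivations, and that constants are linearly disjoint from differential subfields.

**Lemma 4.1.** Let $(F,\partial)\models\mathrm{DCF}_{0,n}$ and $b_1,\dots,b_n\in F$ with $J=(J_{kj})=(\partial_kb_j)$ invertible. Let $P=J^{-1}$ and $\partial'_i=\sum_kP_{ik}\partial_k$. Then $\partial'_ib_j=\delta_{ij}$, the $\partial'_i$ commute, and $(F,\partial')\models\mathrm{DCF}_{0,n}$.

*Proof.* First, $\partial_i'b_j=\sum_kP_{ik}J_{kj}=\delta_{ij}$.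

**Commutation.** Expanding,
$$[\partial_i',\partial_l']=\sum_{k,m}\big(P_{ik}\,\partial_k(P_{lm})\,\partial_m-P_{lm}\,\partial_m(P_{ik})\,\partial_k\big),$$
because the $\partial_k$ commute. So $[\partial'_i,\partial'_l]=\sum_mc_m\partial_m$ with $c_m\in F$. It kills every $b_j$, since $\partial'_ib_j$ and $\partial'_lb_j$ lie in $\{0,1\}$. Thus $\sum_mc_mJ_{mj}=0$ for all $j$, and $c=0$ as $J$ is invertible.

**Existential closedness.** Let $(F',\partial')\supseteq(F,\partial')$ be a differential field. On $F'$ put $\delta_k=\sum_iJ_{ki}\partial'_i$. On $F$ this is $\sum_{i,m}J_{ki}P_{im}\partial_m=\partial_k$. As in the previous expansion, since the $\partial_i'$ commute on $F'$, $[\delta_k,\delta_l]=\sum_mc_m\partial'_m$ with $c_m\in F'$. Apply this to $b_j$: the right side is $c_j$. On the left, $\delta_lb_j=J_{lj}=\partial_lb_j\in F$, so $\delta_k\delta_lb_j=\partial_k\partial_lb_j$, and likewise with $k,l$ exchanged. So $c_j=\partial_k\partial_lb_j-\partial_l\partial_kb_j=0$. Hence $(F',\delta)$ is a differential field extending $(F,\partial)$, and $\partial'_i=\sum_kP_{ik}\delta_k$ on $F'$. An existential statement over $F$ about $\partial'$ that is true in $F'$ is therefore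 an existential statement over $F$ about $\delta$. As $(F,\partial)$ is e.c., it holds in $F$. $\square$

**Lemma 4.2.** Let $(F,\partial)\models\mathrm{DCF}_{0,n}$, $r\le n$, and $C=\{x\in F:\partial_jx=0\text{ for }j>r\}$. Then $C$ is closed under $\partial_1,\dots,\partial_r$ and $(C,\partial_1,\dots,\partial_r)\models\mathrm{DCF}_{0,r}$.

*Proof.* If $x\in C$, $i\le r<j$, then $\partial_j\partial_ix=\partial_i\partial_jx=0$; so $C$ is closed.

**$C$ is algebraically closed.** Derivations extend uniquely to algebraic extensions in characteristic $0$. The extensions still commute, since their commutators are derivations extending zero. As $F$ is e.c., $F$ is algebraically closed. If $x\in F$ is algebraic over $C$ with minimal polynomial $q$, then for $j>r$ we get $0=\partial_j(q(x))=q'(x)\,\partial_jx$, since $\partial_j$ kills the coefficients. As $q'(x)\ne0$, $\partial_jx=0$; so $x\in C$.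

**$C$ is e.c.** Let $(C',\partial_1,\dots,\partial_r)\supseteq C$ be a differential field, and put $\partial_j=0$ on $C'$ for $j>r$. Since $C$ is algebraically closed, $F\otimes_CC'$ is a domain. On it put $\partial_i\otimes1+1\otimes\partial_i$ for $i\le n$. This is well defined: for $c\in C$, both $fc\otimes c'$ and $f\otimes cc'$ are sent to
$$\partial_i(f)\otimes cc'+f\otimes\partial_i(c)c'+f\otimes c\,\partial_i(c'),$$
because the two structures agree on $C$. These are commuting derivations, and they extend to the fraction field $F_1$, which contains $F$ and $C'$ as differential subfields. If a quantifier-free $L_r$-formula $\theta(\bar x)$ over $C$ has a solution in $C'$, then $\theta(\bar x)\wedge\bigwedge_{j>r}\partial_j\bar x=0$ has one in $F_1$, hence one in $F$; and that solution lies in $C$. $\square$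

**Lemma 4.3.** Let $F\subseteq F'$ be fields with a set of derivations on $F'$ preserving $F$, let $C'$ be the field of common constants in $F'$, and $C=C'\cap F$. Then $F$ and $C'$ are linearly disjoint over $C$.

*Proof.* Suppose $c_1,\dots,c_m\in C'$ are linearly independent over $C$ but dependent over $F$. Among the nontrivial relations $\sum f_ic_i=0$ over $F$ take one of minimal length; after reordering and scaling, $f_1=1$. Applying a derivation $\delta$ of the set gives $\sum_{i\ge2}\delta(f_i)c_i=0$, a shorter relation over $F$. So $\delta f_i=0$ for all $i$ and all $\delta$, i.e. all $f_i\in C$, a contradiction.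

We will use the other half of this symmetric notion. Let $q_1,\dots,q_s\in F$ be linearly independent over $C$ and let $\sum q_kc_k=0$ with $c_k\in C'$. Write $c_k=\sum_l\gamma_{kl}e_l$ with $\gamma_{kl}\in C$ and $e_l\in C'$ linearly independent over $C$. Then $\sum_l\big(\sum_kq_k\gamma_{kl}\big)e_l=0$, so by the first half $\sum_kq_k\gamma_{kl}=0$ for each $l$. Hence all $\gamma_{kl}=0$ and all $c_k=0$. So the $q_k$ are linearly independent over $C'$. $\square$

## 5. Fields with a derivation into a space of unnamed directions

**Definition 5.1.** Let $L$ be the ring language together with $2m$-ary relations $S_m(a_1,\dots,a_m;x_1,\dots,x_m)$, $m\ge1$. A *$d$-field* is a field $K$ of characteristic $0$ with a derivation $d:K\to\Omega$ (additive, $d(xy)=x\,dy+y\,dx$) into a $K$-vector space spanned by $dK$, viewed as an $L$-structure via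
$$S_m(\bar a;\bar x)\iff\sum_ka_k\,dx_k=0 .$$

**Example 5.2.** $K=\mathbb Q(t_1,t_2)$, $\Omega=K^2$, $dx=(\partial x/\partial t_1,\partial x/\partial t_2)$. The elements $x$ with $dx\in K\,dt_1$ are those with $\partial x/\partial t_2=0$, that is, the subfield $\mathbb Q(t_1)$. For $b=t_1t_2$, the elements with $dx\in K\,db$ are those with $t_1\,\partial x/\partial t_1=t_2\,\partial x/\partial t_2$; for instance $d(b^2)=2b\,db$.

The point of the next lemma is that $\Omega$, which is not a sort of the structure, is recovered from $L$ by first-order axioms.

**Lemma 5.3.** The class of $d$-fields is axiomatized by: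

- $K$ is a field of characteristic $0$;
- $S_m$ is invariant under simultaneous permutation of indices;
- $S_{m+1}(\bar a,0;\bar x,y)\leftrightarrow S_m(\bar a;\bar x)$;
- $S_{m+1}(\bar a,a',a'';\bar x,y,y)\leftrightarrow S_m(\bar a,a'+a'';\bar x,y)$, with $\bar a,\bar x$ of length $m-1$;
- $S_1(0;x)$;
- $S_m(\bar a;\bar x)\wedge S_m(\bar a';\bar x)\to S_m(\bar a+\bar a';\bar x)$ and $S_m(\bar a;\bar x)\to S_m(c\bar a;\bar x)$;
- $S_3(1,-1,-1;x+y,x,y)$ and $S_3(1,-x,-y;xy,y,x)$.

*Proof.* Every $d$-field satisfies these. Conversely, assume them, and let $V$ be the free $K$-vector space on symbols $[x]$, $x\in K$. Permuting, merging entries with equal $x$ and deleting zero coefficients, we see that $S_m(\bar a;\bar x)$ is equivalent either to some $S_l(\bar c;\bar z)$ with distinct $z_k$ and nonzero $c_k$, which is determined up to permutation by the element $\sum a_k[x_k]\in V$, or, if $\sum a_k[x_k]=0$, to some $S_1(0;x)$, which is true. So the truth of $S_m(\bar a;\bar x)$ depends only on $\sum a_k[x_k]$. Let $W\subseteq V$ be the set of elements for which it is true. Any two elements of $V$ can be written over a common list $\bar x$ by padding with zero coefficients, so $W$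 is a subspace by the sixth item. Put $\Omega=V/W$ and $dx=[x]+W$. Then $S_m(\bar a;\bar x)$ holds iff $\sum a_kdx_k=0$, $\Omega$ is spanned by $dK$, and the last two axioms are additivity and the Leibniz rule. $\square$

In a $d$-field, call $\bar b=(b_1,\dots,b_r)$ *independent* if $db_1,\dots,db_r$ are linearly independent. For any finite tuple $\bar b$ put
$$D_{\bar b}=\{x\in K:\ dx\in\mathrm{span}_K(d\bar b)\}.$$
By additivity, the Leibniz rule and $d(x^{-1})=-x^{-2}dx$, this is a subfield. If $\bar b$ is independent and $x\in D_{\bar b}$, define $\partial^{\bar b}_ix\in K$ by
$$dx=\sum_i\partial_i^{\bar b}(x)\,db_i. \tag{5.0}$$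
These are derivations $D_{\bar b}\to K$. All of this is uniformly $L$-definable: $x\in D_{\bar b}$ iff $\exists\bar y\,S_{r+1}(1,-\bar y;x,\bar b)$, such a $\bar y$ being $(\partial_i^{\bar b}x)_i$ when $\bar b$ is independent; and $\bar b$ is independent iff $\forall\bar a\,(S_r(\bar a;\bar b)\to\bar a=0)$. The empty tuple is independent, and $D_\emptyset=\{x:dx=0\}$.

Three consequences of linear algebra will be used all the time.

- (5.1) If $\bar a$ is a finite tuple and $a_I$ is a maximal independent subtuple (a *basis* of $\bar a$), then $D_{\bar a}=D_{a_I}$, and this field contains every $a_i$.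
- (5.2) If $\bar b\bar c$ is independent and $|\bar b|=r$, then $D_{\bar b}=\{x\in D_{\bar b\bar c}:\partial_j^{\bar b\bar c}x=0\text{ for }j>r\}$, and $\partial_i^{\bar b\bar c}x=\partial_i^{\bar b}x$ for $x\in D_{\bar b}$, $i\le r$. Also $\partial_i^{\bar b}b_j=\delta_{ij}$.
- (5.3) If $x\notin D_{\bar b}$, then $x$ is transcendental over $D_{\bar b}$.

For (5.3), by (5.1) we may take $\bar b$ independent, $|\bar b|=r$. Then $\bar bx$ is independent, and by (5.2) $\partial=\partial_{r+1}^{\bar bx}$ kills $D_{\bar b}$ while $\partial x=1$. A minimal polynomial $q$ of $x$ over $D_{\bar b}$ would give $0=\partial(q(x))=q'(x)$, impossible in characteristic $0$.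

## 6. The theory $T$ and its consistency

Let $T$ consist of:

- (A1) the axioms of $d$-fields;
- (A2)$_n$, $n\ge1$: there is an independent $n$-tuple;
- (A3)$_r$, $r\ge0$: for every independent $r$-tuple $\bar b$, each $\partial_i^{\bar b}$ maps $D_{\bar b}$ into $D_{\bar b}$, and $(D_{\bar b},\partial_1^{\bar b},\dots,\partial_r^{\bar b})\models\mathrm{DCF}_{0,r}$.

Even the first half of (A3) is a real restriction, a form of integrability.

**Example 6.1.** Let $K=\mathbb Q(t,u,v)$, and let $\Omega$ be the quotient of the $K$-space with basis $dt,du,dv$ (with $d$ given by partial derivatives) by the line spanned by $du-v\,dt$. In $\Omega$ the images of $dt,dv$ form a basis, and $du=v\,dt$. So $u\in D_t$ and $\partial_1^tu=v$, but $v\notin D_t$. Thus $\partial_1^t$ does not map $D_t$ into $D_t$.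

**Lemma 6.2.** $T$ is consistent.

*Proof.* We satisfy all of $T$ except that only $n$ directions exist, and let $n$ grow. Let $F\models\mathrm{DCF}_{0,n}$, $\Omega=F^n$, $dx=(\partial_1x,\dots,\partial_nx)$.

**(A1) and (A2)$_k$ for $k\le n$.** Extend the derivations to the rational function field $F(t_1,\dots,t_n)$ by $\partial_it_j=\delta_{ij}$. They commute, since the commutators vanish on $F$ and on each $t_j$. As $F$ is e.c., there are $t_j\in F$ with $\partial_it_j=\delta_{ij}$. So $dt_1,\dots,dt_n$ is the standard basis of $\Omega$. Hence $dF$ spans $\Omega$, and there are independent $k$-tuples for $k\le n$.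

**(A3)$_r$.** For $r>n$ this is vacuous. Let $r\le n$ and let $b_1,\dots,b_r$ be independent. Extend by some of the $t_j$ to $b_1,\dots,b_n$ with $(db_j)_j$ a basis of $\Omega$. Then $D_{b_1\dots b_n}=F$, and the matrix $J=(\partial_kb_j)$, whose columns are the $db_j$, is invertible. If $dx=\sum_iy_i\,db_i$, then $\partial_kx=\sum_iJ_{ki}y_i$, so $y_i=\sum_kP_{ik}\partial_kx=\partial'_ix$ in the notation of Lemma 4.1. Thus $\partial_i^{b_1\dots b_n}=\partial'_i$, and $(F,\partial')\models\mathrm{DCF}_{0,n}$ by Lemma 4.1. By (5.2), $D_{b_1\dots b_r}$ is the field of common constants of $\partial'_j$, $j>r$, with $\partial_i^{b_1\dots b_r}=\partial'_i$ on it for $i\le r$. So Lemma 4.2 gives (A3)$_r$.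

Since $n$ is arbitrary, compactness finishes the proof. $\square$

## 7. Back-and-forth and the isolated type "$x\notin D_{\bar b}$"

**Definition 7.1.** For $K,K'\models T$ and finite tuples $\bar a\in K$, $\bar a'\in K'$ of the same length, write $\bar a\approx\bar a'$ if for some index set $I$, with $r=|I|$, the tuples $a_I,a'_I$ are bases of $\bar a,\bar a'$, and $\bar a,\bar a'$ have the same quantifier-free $L_r$-type in $(D_{\bar a},\partial^{a_I})$ and $(D_{\bar a'},\partial^{a'_I})$ respectively.

**Lemma 7.2.**

1. If $\bar a\approx\bar a'$, $e\in K\setminus D_{\bar a}$ and $e'\in K'\setminus D_{\bar a'}$, then $\bar ae\approx\bar a'e'$.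
2. $T$ is complete. If $K,K'\models T$ and $\bar a\approx\bar a'$, then $\mathrm{tp}_L(\bar a)=\mathrm{tp}_L(\bar a')$.
3. If $K\models T$, $\bar y\in K$ is finite and $x,x'\in K\setminus D_{\bar y}$, then $\mathrm{tp}(x/\bar y)=\mathrm{tp}(x'/\bar y)$. So "$x\notin D_{\bar y}$" isolates a complete type over $\bar y$. More generally, the formula
$$x_1\notin D_{\bar y},\quad x_2\notin D_{\bar yx_1},\quad\dots,\quad x_m\notin D_{\bar yx_1\dots x_{m-1}}$$
isolates a complete type over $\bar y$.

*Proof.*

**(1): a new direction is free.** Let $I$ witness $\bar a\approx\bar a'$, $r=|I|$. Since $e\notin D_{\bar a}$, $(a_I,e)$ is a basis of $\bar ae$; likewise $(a'_I,e')$. By (5.2), on $D_{\bar a}$ the derivations $\partial_i^{a_Ie}$ with $i\le r$ agree with $\partial_i^{a_I}$, while $\partial_{r+1}^{a_Ie}$ vanishes; and $\partial_i^{a_Ie}e=\delta_{i,r+1}$. We claim that every $L_{r+1}$-term in $(\bar a,e)$ equals a polynomial $\sum_jc_je^j$ whose coefficients $c_j$ are values at $\bar a$ of fixed $L_r$-terms, and so lie in $D_{\bar a}$ by (A3). This is clear for variables and constants and preserved by ring operations. For derivations,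
$$\partial_i\Big(\sum_jc_je^j\Big)=\sum_j\partial_i^{a_I}(c_j)\,e^j\quad(i\le r),\qquad\partial_{r+1}\Big(\sum_jc_je^j\Big)=\sum_jjc_je^{j-1}.$$
By (5.3), such a polynomial vanishes at $e$ iff all $c_j$ vanish. The same terms serve $(\bar a',e')$, and the $c_j$ vanish at $\bar a$ iff they vanish at $\bar a'$. So the quantifier-free $L_{r+1}$-types of $\bar ae$ and $\bar a'e'$ agree.

**(2), first part: $\approx$ preserves atomic $L$-formulas and their negations.** Let $\bar a\approx\bar a'$ via $I$. For ring equations this is clear. For $S_m$, let $c_k,x_k$ be ring terms evaluated at $\bar a$. The $x_k$ lie in the field $D_{\bar a}$. Let $a_1,\dots,a_r$ enumerate $a_I$. Then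
$$\sum_kc_k\,dx_k=\sum_{i=1}^r\Big(\sum_kc_k\,\partial_i^{a_I}x_k\Big)da_i$$
vanishes iff the $L_r$-terms $\sum_kc_k\partial_i^{a_I}x_k$ vanish at $\bar a$ for all $i\le r$. This is part of the quantifier-free $L_r$-type.

**(2), second part: back and forth for $\omega$-saturated $K,K'$.** Let $\bar a\approx\bar a'$ via $I$, and $e\in K$.

Suppose $e\in D_{\bar a}$. The structure $(D_{\bar a'},\partial^{a'_I})$ is definable in $K'$ over $a'_I$, so it is an $\omega$-saturated model of $\mathrm{DCF}_{0,r}$. By quantifier elimination, $\bar a$ and $\bar a'$ have the same complete $L_r$-type. So there is $e'\in D_{\bar a'}$ such that $\bar ae$ and $\bar a'e'$ have the same $L_r$-type. As $a_I,a'_I$ are still bases of $\bar ae,\bar a'e'$, we get $\bar ae\approx\bar a'e'$ with the same $I$.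

Suppose $e\notin D_{\bar a}$. By (A2)$_{r+1}$ there is an independent $(r+1)$-tuple in $K'$. Its entries cannot all lie in $D_{\bar a'}$, since the span of $d\bar a'$ has dimension $r$. So there is $e'\notin D_{\bar a'}$, and (1) gives $\bar ae\approx\bar a'e'$.

Back is symmetric.

**(2), conclusion.** For $\omega$-saturated models $\approx$ is a back-and-forth system, so $\approx$-related tuples have the same type. The empty tuples are $\approx$-related, since both prime fields are $\mathbb Q$. So any two $\omega$-saturated models are elementarily equivalent, and $T$ is complete. For arbitrary $K,K'$ pass to $\omega$-saturated elementary extensions; this preserves $\approx$ because $D$ and $\partial$ are definable.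

**(3).** Start from $\bar y\approx\bar y$, apply (1) once for each of $x_1,\dots,x_m$, then apply (2). The formulas are consistent by (A2): no field $D_{\bar z}$ with $\bar z$ finite is all of $K$. $\square$

The key requirement from Section 2 is now met. What remains is stability, and the passage from $K$ to $G$ and from real tuples to imaginaries.

## 8. Counting types: $T$ is $\omega$-stable

To count types over a model $N$, we need to know that an element $x\in D_{\bar b}$ sees all of $N$ only through the differential field $D_{\bar b}(N)$. Linear disjointness gives this.

**Lemma 8.1.** Let $N\prec N^*$ be models of $T$, $\bar b\in N$ independent, $r=|\bar b|$. If $x,x'\in D_{\bar b}(N^*)$ have the same quantifier-free $L_r$-type over $D_{\bar b}(N)$ in $(D_{\bar b}(N^*),\partial^{\bar b})$, then $\mathrm{tp}(x/N)=\mathrm{tp}(x'/N)$.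

*Proof.* Let $\bar z\in N$ be finite. Extend $\bar b$ by some entries $\bar c$ of $\bar z$ so that $\bar b\bar c$ is independent and $\bar z\subset D_{\bar b\bar c}$. Let $n=|\bar b\bar c|$ and $Q=D_{\bar b\bar c}(N)$. By Lemma 7.2(2) it suffices to show $\bar b\bar c\bar zx\approx\bar b\bar c\bar zx'$ with common basis $\bar b\bar c$; note $x,x'\in D_{\bar b}\subseteq D_{\bar b\bar c}$.

**Step 1: reduce terms to differential polynomials in $\partial_1,\dots,\partial_r$.** Write $\partial_j=\partial_j^{\bar b\bar c}$. By (5.2), $\partial_jx=0$ for $j>r$, and $\partial_i=\partial_i^{\bar b}$ on $D_{\bar b}$ for $i\le r$. The entries of $\bar b,\bar c,\bar z$ lie in $Q$, which is closed under all $\partial_j$. We claim that each $L_n$-term in $(\bar b,\bar c,\bar z,x)$ has the form $f((\partial^\theta x)_\theta)$ with $f\in Q[X_\theta]$ and $\theta$ ranging over monomials in $\partial_1,\dots,\partial_r$. This form is preserved by ring operations. If we apply $\partial_j$, the coefficients stay in $Q$, and $\partial_j\partial^\theta x$ is another $\partial^{\theta'}x$ if $j\le r$, and $0$ if $j>r$, because the $\partial_j$ commute. The same $f$ works for $x'$.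

**Step 2: reduce the coefficients to $D_{\bar b}(N)$.** Apply Lemma 4.3 to $Q\subseteq D_{\bar b\bar c}(N^*)$ and the derivations $\partial_j$, $j>r$, which preserve $Q$. By (5.2) the common constants are $D_{\bar b}(N^*)$, and $D_{\bar b}(N^*)\cap Q=D_{\bar b}(N)$ as $N\prec N^*$. So $Q$ and $D_{\bar b}(N^*)$ are linearly disjoint over $D_{\bar b}(N)$. Write $f=\sum_kq_kf_k$ with $f_k\in D_{\bar b}(N)[X_\theta]$ and $q_k\in Q$ linearly independent over $D_{\bar b}(N)$. Since $f_k(\partial^\theta x)\in D_{\bar b}(N^*)$, we get
$$f(\partial^\theta x)=0\iff f_k(\partial^\theta x)=0\text{ for all }k .$$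
The right side depends only on the quantifier-free $L_r$-type of $x$ over $D_{\bar b}(N)$. So it holds for $x$ iff it holds for $x'$. $\square$

**Proposition 8.2.** $T$ is a complete $\omega$-stable theory in a countable language.

*Proof.* Completeness is Lemma 7.2(2). For $\omega$-stability it suffices that $S_1(N)$ is countable for every countable $N\models T$; countability of all $S_n(N)$ follows by the standard induction on $n$. Let $N^*\succ N$ realize all of $S_1(N)$. The elements of $N^*$ lying in no $D_{\bar z}$ with $\bar z\in N$ finite all have the same type over $N$, by Lemma 7.2(3). Any other $x$ lies in $D_{\bar b}(N^*)$ for some finite independent $\bar b\in N$, by (5.1). There are countably many $\bar b$. For each of them there are, by $\omega$-stability of $\mathrm{DCF}_{0,r}$, only countably many quantifier-free $L_r$-types over the countable set $D_{\bar b}(N)$. By Lemma 8.1 these determine $\mathrm{tp}(x/N)$. So $|S_1(N)|\le\aleph_0$. $\square$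

Hence $T$ is superstable, and so is $T^{eq}$, which we take as the theory of the question.

## 9. Generic types of $K^m$, $\mathrm{SL}_2(K)$ and $\mathrm{PSL}_2(K)$ over real tuples

From now on $K$ is the field sort of the monster model of $T$. For a finite tuple $\bar b$ from $K$ and $m\ge1$ let
$$Y^m_{\bar b}=\{(x_1,\dots,x_m)\in K^m:\ x_1\notin D_{\bar b},\ x_2\notin D_{\bar bx_1},\ \dots,\ x_m\notin D_{\bar bx_1\dots x_{m-1}}\}.$$
By Lemma 7.2(3), $Y^m_{\bar b}$ is the set of realizations of one complete type over $\bar b$.

**Proposition 9.1.** For every finite $\bar b$, $Y^m_{\bar b}$ is the set of realizations of the unique generic type of $(K^m,+)$ over $\bar b$. Moreover $K^m$ has Morley degree $1$, $RM(K^m\setminus Y^m_{\bar b})<RM(K^m)$, and $RM(K^{m-1})<RM(K^m)$.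

*Proof.* **Step 1: the complement is non-generic.** It is the union of the sets $Z_i=\{\bar x:x_i\in D_{\bar bx_1\dots x_{i-1}}\}$, $1\le i\le m$, so by (G1) it suffices to treat each $Z_i$. Suppose the translates of $Z_i$ by $a^{(1)},\dots,a^{(s)}$ cover $K^m$. Fix all coordinates but $x_i$. Then $K$ is covered by the cosets
$$a^{(j)}_i+D_{\bar b,\,x_1-a_1^{(j)},\dots,\,x_{i-1}-a_{i-1}^{(j)}},\qquad j=1,\dots,s .$$
Each $D_{\bar c}$ is an infinite subfield of $K$, proper by (A2). So $K/D_{\bar c}$ is a nonzero vector space over the infinite field $D_{\bar c}$, and $D_{\bar c}$ has infinite index in $(K,+)$. This contradicts B. H. Neumann's lemma: a group is not a finite union of cosets of infinite-index subgroups.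

**Step 2: consequences.** All generic types over $\bar b$ contain $Y^m_{\bar b}$, which is a single complete type over $\bar b$; so there is exactly one. Two distinct generic types over a model would be separated by a formula over some finite $\bar b$, and their restrictions to $\bar b$ would be distinct generic types over $\bar b$. So there is one generic type over every model. By (G2) the generic types over an $\omega$-saturated model are those of rank $RM(K^m)$, so the Morley degree is $1$. A definable set of rank $RM(K^m)$ contains a generic type, so it is generic; hence $RM(K^m\setminus Y^m_{\bar b})<RM(K^m)$. Finally, $K^{m-1}\times\{0\}$ is a definable subgroup of infinite index in $K^m$; use (G2). $\square$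

We also use that if $f:X\to Y$ is definable and finite-to-one, then $RM(X)\le RM(Y)$, with equality if $f$ is onto.

**Proposition 9.2.** $G=\mathrm{PSL}_2(K)$ has Morley degree $1$. For every finite real tuple $\bar b$ the unique generic type $p_{\bar b}$ of $G$ over $\bar b$ is isolated.

*Proof.* **Step 1: transfer to $S=\mathrm{SL}_2(K)$.** Write $g=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$. The set $S_0=\{\alpha\ne0\}$ is in $\emptyset$-definable bijection with $K^*\times K^2$ via $(\alpha,\beta,\gamma)$, as $\delta=(1+\beta\gamma)/\alpha$. The set $S\setminus S_0=\{\alpha=0,\ \beta\gamma=-1\}$ is in bijection with $K^*\times K$ via $(\beta,\delta)$, so its rank is at most $RM(K^2)<RM(K^3)$. Also $RM(\{0\}\times K^2)<RM(K^3)$. Hence $RM(S)=RM(K^3)$ and $S$ has Morley degree $1$. Put $\tilde X_{\bar b}=\{g\in S_0:(\alpha,\beta,\gamma)\in Y^3_{\bar b}\}$. Since $0\in D_{\bar b}$, $Y^3_{\bar b}\subset K^*\times K^2$. So $\tilde X_{\bar b}$ is the set of realizations of one complete type over $\bar b$, and $RM(S\setminus\tilde X_{\bar b})<RM(S)$ by Proposition 9.1.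

**Step 2: transfer to $G$.** Let $\pi:S\to G=S/\{\pm1\}$ and $X_{\bar b}=\pi(\tilde X_{\bar b})$. Replacing $\alpha,\beta,\gamma$ by their negatives changes none of the conditions defining $Y^3_{\bar b}$, because $d(-x)=-dx$. So $\tilde X_{\bar b}=-\tilde X_{\bar b}$ and $\pi^{-1}(G\setminus X_{\bar b})=S\setminus\tilde X_{\bar b}$. As $\pi$ is finite-to-one and onto, $RM(G)=RM(S)$ and $RM(G\setminus X_{\bar b})<RM(G)$. If $G$ contained two disjoint definable sets of rank $RM(G)$, their preimages would be disjoint of rank $RM(S)$; so $G$ has Morley degree $1$. All elements of $X_{\bar b}$ have the same type over $\bar b$, since $\pi$ is $\emptyset$-definable. A generic type over $\bar b$ has rank $RM(G)$, so it contains $X_{\bar b}$. Therefore the formula defining $X_{\bar b}$, which we write $\varphi(x,\bar b)$, isolates the unique generic type $p_{\bar b}$. $\square$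

$G$ is infinite and $\emptyset$-definable in $T^{eq}$, and it is simple because $\mathrm{PSL}_2(F)$ is simple for every field with $|F|\ge4$. As $G$ has Morley degree $1$, over each set $B$ there is a unique generic type $p_B$: two of them would be separated by a formula giving two disjoint sets of rank $RM(G)$. In an $\omega$-stable theory nonforking extensions are those of the same Morley rank. So $p_B$ is stationary, and its nonforking extension to $B'\supseteq B$ is $p_{B'}$.

## 10. Descent to finite sets of imaginaries

The question concerns finite sets $B\subset\bar M^{eq}$. Such a $B$ is definable over a real tuple $\bar b$, and we know that $p_{\bar b}$ is isolated. We must come back down from $\bar b$ to $B$, and definability of types does it.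

*Proof of Theorem A.* Let $B\subset\bar M^{eq}$ be finite, and choose a finite real tuple $\bar b$ with $B\subset\mathrm{dcl}^{eq}(\bar b)$.

**Step 1: average $\varphi(x,\bar b)$ over the conjugates of $\bar b$.** Let $r=\mathrm{stp}(\bar b/B)$, a stationary type over $\mathrm{acl}^{eq}(B)$. By definability of types there is a formula $\chi(x)$ over $\mathrm{acl}^{eq}(B)$, implying $x\in G$, such that for $g\in G$: $\chi(g)$ holds iff $\varphi(g,\bar b')$ holds for some (equivalently any) $\bar b'$ realizing the nonforking extension of $r$ to $\mathrm{acl}^{eq}(B)g$.

**Step 2: $p_B(\bar M)\subseteq\chi(\bar M)$.** Let $g\models p_B$. The type of $g$ over $\mathrm{acl}^{eq}(B)$ does not fork over $B$, so $g$ is generic over $\mathrm{acl}^{eq}(B)$. Let $\bar b'$ realize the nonforking extension of $r$ to $\mathrm{acl}^{eq}(B)g$. By symmetry $g$ is independent from $\bar b'$ over $\mathrm{acl}^{eq}(B)$, so $g$ is generic over $\mathrm{acl}^{eq}(B)\bar b'$, in particular over $\bar b'$. As $\bar b'\equiv\bar b$ and $G$ is $\emptyset$-definable, $\varphi(x,\bar b')$ isolates $p_{\bar b'}$. So $\varphi(g,\bar b')$ holds, that is, $\chi(g)$ holds.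

**Step 3: $\chi(\bar M)\subseteq p_B(\bar M)$.** If $\chi(g)$ holds, then $\varphi(g,\bar b')$ holds for some $\bar b'\equiv_B\bar b$. So $g$ is generic over $\bar b'$. Since $\bar b'\equiv_B\bar b$, also $B\subset\mathrm{dcl}^{eq}(\bar b')$. Hence $g$ is generic over $B$, i.e. $g\models p_B$.

**Step 4: conclude.** The set $p_B(\bar M)=\chi(\bar M)$ is definable, and it is invariant under $\mathrm{Aut}(\bar M/B)$. So it is $B$-definable, and a formula over $B$ defining it isolates $p_B$. For every finite $A$ and finite $B\supseteq A$, the nonforking extension $p_B$ of the generic type $p_A$ of $G$ is thus isolated. So the generic type of $G$ is not eventually non-isolated. $\blacksquare$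

## 11. The rank $\omega^\omega$ and other simple algebraic groups over $K$

*Proof of Theorem B(1).*

**Step 1: the lower bound $U(K)\ge\omega^\omega$.** Choose $b_1,b_2,\dots$ such that each $(b_1,\dots,b_k)$ is independent. Then
$$D_\emptyset\subsetneq D_{b_1}\subsetneq D_{b_1b_2}\subsetneq\cdots$$
are definable fields, algebraically closed because by (A3) they are models of $\mathrm{DCF}_{0,k}$ (for these, see the proof of Lemma 4.2). As $U(D_\emptyset)\ge1$, Lemma 2.1 gives $U(D_{b_1\dots b_k})\ge\omega^k$. So $U(K)\ge\omega^k$ for all $k$, and $U(K)\ge\omega^\omega$.

**Step 2: for the upper bound, compute $RM(D_{\bar b})$.** Let $N\prec\bar M$ be $\omega$-saturated and $\bar b\in N$ independent of length $r$. By Lemma 8.1, an element $x\in D_{\bar b}$ has its type over $N$ determined by its quantifier-free $L_r$-type over $D_{\bar b}(N)$. By compactness, every $N$-definable subset of $D_{\bar b}$ is defined by a quantifier-free $L_r$-formula over $D_{\bar b}(N)$. Conversely, sets $L_r$-definable over $D_{\bar b}(N)$ are $N$-definable. So $N$ in $L$ and $D_{\bar b}(N)$ in $L_r$ give the same Boolean algebra of definable subsets of $D_{\bar b}$. Morley rank can be computed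 with formulas over an $\omega$-saturated model, and $D_{\bar b}(N)$ is an $\omega$-saturated model of $\mathrm{DCF}_{0,r}$, being definable in $N$ over $\bar b$. Hence $RM_T(D_{\bar b})=RM_{\mathrm{DCF}_{0,r}}(x=x)=\omega^r$, by Fact 3.1.

**Step 3: the upper bound $U(K)\le\omega^\omega$.** By (G2), $U(K)$ is the $U$-rank of the generic type of $K$, so it suffices that every forking extension of that type has rank below $\omega^\omega$. Take such an extension, and extend it without forking to an $\omega$-saturated model $N$; this does not change its $U$-rank. The resulting type $q$ over $N$ forks over the domain of the generic type we started with, so its $U$-rank is smaller than $U(K)$ and it is non-generic. By Lemma 7.2(3), the elements outside all $D_{\bar b}$, $\bar b\in N$, realize a single type over $N$. This is the generic one, because each $D_{\bar b}$ is non-generic by Proposition 9.1 with $m=1$. So a realization $x$ of $q$ lies in $D_{\bar b}$ for some finite independent $\bar b\in N$. Since $U\le RM$ in $\omega$-stable theories, $U(q)\le RM(D_{\bar b})=\omega^r<\omega^\omega$. Hence $U(K)\le\omega^\omega$, and with Step 1, $U(K)=\omega^\omega$.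

**Step 4: $U(G)$.** An independent generic triple $(\alpha,\beta,\gamma)$ of $K$ is interalgebraic with the corresponding element of $G$. Every element of $G$ is coded, up to sign, by at most three elements of $K$. So by Lascar's inequalities
$$\omega^\omega\cdot3\le U(G)\le\omega^\omega\oplus\omega^\omega\oplus\omega^\omega=\omega^\omega\cdot3 .$$

**Step 5: other groups, over real tuples.** $K=\bigcup_{\bar b}D_{\bar b}$ is a directed union of algebraically closed fields, since $x\in D_x$ and $D_{\bar b}\cup D_{\bar c}\subseteq D_{\bar b\bar c}$. So $K$ is algebraically closed. Let $G=\mathbf G(K)$ with $\mathbf G$ a simple algebraic group over $K$ such that $G$ is simple as an abstract group, defined, together with the data below, over a finite real tuple $\bar a$. The group $\mathbf G$ is affine, and its big cell $O\subset G$ is Zariski open and dense, and isomorphic as a variety to $\mathbb A^{2M}\times\mathbb G_m^l$, where $l$ is the rank and $M$ the number of positive roots. Put $m=2M+l$.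

The set $G\setminus O$ is a finite union of affine varieties of dimension $<m$, each with a finite-to-one map to $K^{m-1}$ by Noether normalization. So $RM(G\setminus O)\le RM(K^{m-1})<RM(K^m)$ by Proposition 9.1. The cell $O$ corresponds to $K^{2M}\times(K^*)^l$, whose complement in $K^m$ is a finite union of coordinate hyperplanes, of rank $RM(K^{m-1})<RM(K^m)$. Hence $RM(G)=RM(K^m)$ and $G$ has Morley degree $1$. For a finite real tuple $\bar b\supseteq\bar a$ let $\varphi(x,\bar b)$ say that $x\in O$ has coordinates in $Y^m_{\bar b}$. All coordinates of a point of $Y^m_{\bar b}$ are nonzero, so every such point occurs. As $O$ and its coordinates are defined over $\bar a$, the elements satisfying $\varphi(x,\bar b)$ all have the same type over $\bar b$. The complement in $G$ has rank $<RM(G)$ by Proposition 9.1. So $\varphi(x,\bar b)$ isolates the unique generic type $p_{\bar b}$ of $G$ over $\bar b$.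

**Step 6: other groups, over imaginaries.** Let $B$ be a finite set of imaginaries over which $G$ is defined. As $G$ has Morley degree $1$, the generic type $p_{B'}$ over each $B'\supseteq B$ is unique, and it is the nonforking extension of $p_B$. Choose a finite real $\bar b$ containing $\bar a$ with $B\subset\mathrm{dcl}^{eq}(\bar b)$, and repeat Section 10 with this $\bar b$ and with $\varphi$ from Step 5. The one place where $G$ being $\emptyset$-definable was used is the claim that $\varphi(x,\bar b')$ isolates $p_{\bar b'}$. Here the conjugates satisfy $\bar b'\equiv_B\bar b$ and $G$ is $B$-definable. So an automorphism over $B$ taking $\bar b$ to $\bar b'$ fixes $G$ setwise with its group law and carries $p_{\bar b}$ to $p_{\bar b'}$, and the claim holds again. Therefore $p_B$ is isolated for every finite $B$ over which $G$ is defined. $\blacksquare$
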